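# Central elements of finite $W$-superalgebras come from the center of $U(\mathfrak g)$

## 1. The guess $Z(U(\mathfrak g,e))=\mathrm{Pr}(Z(U(\mathfrak g)))$

A finite $W$-superalgebra is made from an enveloping algebra $U(\mathfrak g)$ in two moves: impose a character on a nilpotent subalgebra $\mathfrak m$, then take $\operatorname{ad}\mathfrak m$-invariants. A central element of $U(\mathfrak g)$ survives both moves and stays central. The first guess is that nothing else becomes central:
$$Z(U(\mathfrak g,e))=\mathrm{Pr}(Z(U(\mathfrak g))).\tag{1}$$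
The question whether (1) holds in general is taken from Yang Zeng and Bin Shu, "Highest weight theory for minimal finite $W$-superalgebras and related Whittaker categories", arXiv:2209.00921 (2022), where (1) is a conjecture. We shall prove that the guess is right for every basic classical $\mathfrak g$ and every nilpotent even $e$.

**Conventions.** The ground field is $\mathbb C$. Subscripts $\bar0,\bar1$ denote parity, $|\cdot|$ is the parity of a homogeneous element, $[\cdot,\cdot]$ is the supercommutator, and named vectors of a basis are parity-homogeneous. The only properties of $\mathfrak g=\mathfrak g_{\bar0}\oplus\mathfrak g_{\bar1}$ that we use are these.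

* **(A1)** $\mathfrak g$ is finite dimensional, $\mathfrak g_{\bar0}$ is reductive, and $(\cdot,\cdot)$ is an even nondegenerate supersymmetric invariant form on $\mathfrak g$.
* **(A2)** There is $x_0\in\mathfrak g_{\bar0}$ such that $\operatorname{ad}x_0|_{\mathfrak g_{\bar1}}$ is invertible.

Both hold for all basic classical $\mathfrak g$ (including $\mathfrak{gl}(m|n)$, $\mathfrak{psl}(n|n)$ with $n\ge2$, and reductive Lie algebras): for (A2) take $x_0$ in a Cartan subalgebra of $\mathfrak g_{\bar0}$ off the hyperplanes of the odd roots, which are all nonzero. On $\mathfrak g_{\bar1}$ the form is skew and nondegenerate, so $\dim\mathfrak g_{\bar1}$ is even. This parity will matter.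

**Definition (finite $W$-superalgebra).** Let $e\in\mathfrak g_{\bar0}$ be nilpotent, $\chi=(e,\cdot)$, and $(e,h,f)$ an $\mathfrak{sl}_2$-triple in $\mathfrak g_{\bar0}$ (all zero if $e=0$). The Dynkin grading is $\mathfrak g=\bigoplus_i\mathfrak g(i)$ with $\mathfrak g(i)=\{x:[h,x]=ix\}$. Since $e\in\mathfrak g(2)$, the functional $\chi$ is supported on $\mathfrak g(-2)$, and it is even. Let $\ell\subset\mathfrak g(-1)$ be a $\mathbb Z_2$-graded subspace that is isotropic for $\langle x,y\rangle=\chi([x,y])$, and put
$$\mathfrak m=\bigoplus_{i\le-2}\mathfrak g(i)\oplus\ell .$$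
In the original question $\ell=\mathfrak g(-1)'$ is maximal isotropic; the proof needs only "isotropic". As $[\ell,\ell]\subset\mathfrak g(-2)$ and all other brackets in $\mathfrak m$ lie in degrees $\le-3$, $\mathfrak m$ is a subalgebra and $\chi([\mathfrak m,\mathfrak m])=0$. Let $I_\chi$ be the left ideal of $U(\mathfrak g)$ generated by all $x-\chi(x)$, $x\in\mathfrak m$, let $Q=U(\mathfrak g)/I_\chi$, let $\mathrm{Pr}:U(\mathfrak g)\to Q$ be the projection, and put $U(\mathfrak g,e)=Q^{\operatorname{ad}\mathfrak m}$.

This makes sense. For $x,x'\in\mathfrak m$ we have $[x,x']=[x,x']-\chi([x,x'])\in I_\chi$, hence $[x,u(x'-\chi(x'))]\in I_\chi$ for all $u$, so $I_\chi$ is $\operatorname{ad}\mathfrak m$-stable. If $u'$ represents an invariant, then $(x-\chi(x))u'=[x,u']\pm u'(x-\chi(x))\in I_\chi$, so $I_\chi u'\subset I_\chi$ and $(u+I_\chi)(u'+I_\chi)=uu'+I_\chi$ is a well-defined product on $U(\mathfrak g,e)$.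

**Definition (center and supercenter).** The center consists of $z$ with $zu=uz$ for all $u$, the supercenter is spanned by the homogeneous $z$ with $zu=(-1)^{|z||u|}uz$ for all homogeneous $u$. Both are $\mathbb Z_2$-graded and have the same even elements. Odd elements can differ: the algebra $\mathbb C\oplus\mathbb C\theta$ with $\theta$ odd and $\theta^2=1$ is commutative, so its center contains the odd element $\theta$, while $\theta\theta+\theta\theta=2\ne0$ keeps $\theta$ out of the supercenter. We treat both readings of "center".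

**Theorem 1.** *Assume (A1), (A2), $e$ nilpotent, $\ell$ graded isotropic. Then the center and the supercenter of $U(\mathfrak g,e)$ coincide, are purely even, and equal $\mathrm{Pr}(Z(U(\mathfrak g)))$. Moreover $\mathrm{Pr}|_{Z(U(\mathfrak g))}$ is injective. In particular (1) holds for all basic classical $\mathfrak g$ and all nilpotent $e\in\mathfrak g_{\bar0}$.*

**Test 1: $e=0$.** Then $\mathfrak m=0$ and $U(\mathfrak g,0)=U(\mathfrak g)$, so (1) is a tautology.

**Test 2: $\mathfrak g=\mathfrak{sl}_2$, $e$ regular.** Use the trace form, so $\chi(f)=1$ and $\mathfrak m=\mathbb Cf$. The Casimir element $\Omega=\tfrac12h^2+ef+fe=\tfrac12h^2-h+2ef$ has image $\tfrac12h^2-h+2e$ in $Q=U(\mathfrak g)/U(\mathfrak g)(f-1)$. Because $\Omega$ is central, the image of $\Omega^i$ is $(\tfrac12h^2-h+2e)^i$, with leading term $2^ie^i$ in the $e$-degree. So the $h^j\Omega^i$ form a basis of $Q$, like the $h^je^i$. From $fh=(h+2)f$ we get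
$$[f,p(h)\Omega^i]=(p(h+2)-p(h))\,f\,\Omega^i\equiv(p(h+2)-p(h))\,\Omega^i .$$
A polynomial with $p(h+2)=p(h)$ is constant, so $U(\mathfrak{sl}_2,e)=\mathbb C[\mathrm{Pr}(\Omega)]$, and (1) holds.

The first genuinely super test is $\mathfrak{osp}(1|2)$. For it we want a filtration, which the proof needs too.

## 2. The Kazhdan filtration and the Poisson superalgebra $B$

**Definition (Kazhdan degree).** Elements of $\mathfrak g(i)$ get degree $i+2$; $F_nU(\mathfrak g)$ is spanned by products of homogeneous elements of total degree $\le n$. For $\mathfrak{sl}_2$ with $e$ regular: $\deg e=4$, $\deg h=2$, $\deg f=0$. In general degrees of elements of $\mathfrak g$ may be negative.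

Since $[\mathfrak g(i),\mathfrak g(j)]\subset\mathfrak g(i+j)$ has degree $(i+2)+(j+2)-2$, reordering a product produces shorter products of smaller Kazhdan degree. Hence the PBW monomials of degree $\le n$ in any homogeneous ordered basis form a basis of $F_nU(\mathfrak g)$, $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$ (the free supercommutative algebra), $[F_a,F_b]\subset F_{a+b-2}$, and the induced bracket on $S(\mathfrak g)$ is the Lie–Poisson bracket $\{\cdot,\cdot\}$, the biderivation with $\{x,y\}=[x,y]$ on $\mathfrak g$. Let $F_nQ$ be the image of $F_nU(\mathfrak g)$ and $F_nU(\mathfrak g,e)=U(\mathfrak g,e)\cap F_nQ$.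

Fix a graded complement $\mathfrak p$ of $\mathfrak m$, namely $\mathfrak p=\bigoplus_{i\ge0}\mathfrak g(i)\oplus\mathfrak p(-1)$ with $\mathfrak g(-1)=\mathfrak p(-1)\oplus\ell$. Put $\nu=\dim\mathfrak m$, let $x_1,\dots,x_\nu$ be a basis of $\mathfrak m$ homogeneous for parity and Dynkin grading, and put $\tilde x_j=x_j-\chi(x_j)$. As $\chi(x_j)\ne0$ only if $x_j\in\mathfrak g(-2)$, which has Kazhdan degree $0$, each $\tilde x_j$ is Kazhdan homogeneous. Let $I\subset S(\mathfrak g)$ be the ideal generated by the $\tilde x_j$ and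
$$R=S(\mathfrak g)/I\cong S(\mathfrak p).$$

**Step 1. $\operatorname{gr}Q=R$ and $F_{-1}Q=0$.** This lets us compute with symbols. Ordered monomials with a basis of $\mathfrak p$ first and the $\tilde x_j$ after it form a basis of $U(\mathfrak g)$ compatible with $F$. As $\chi|_{\mathfrak m}$ is a character, $x\mapsto x-\chi(x)$ extends to an automorphism of $U(\mathfrak m)$, so the left ideal of $U(\mathfrak m)$ generated by the $\tilde x_j$ is spanned by the nonempty ordered monomials in the $\tilde x_j$. Hence $I_\chi$ is spanned by the monomials that contain some $\tilde x_j$; therefore $\operatorname{gr}I_\chi=I$ and $\operatorname{gr}Q=R$. The generators $\mathfrak p$ of $R$ lie in Dynkin degrees $\ge-1$, so they have Kazhdan degree $\ge1$, and $F_{-1}Q=0$.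

**Step 2. The Poisson superalgebra that receives the symbols.** Put $N(I)=\{s\in S(\mathfrak g):\{x,s\}\in I\ \forall x\in\mathfrak m\}$. Since $\chi([\mathfrak m,\mathfrak m])=0$, we have $\{\mathfrak m,\mathfrak m\}\subset I$, and the Leibniz rule gives $I\subset N(I)$ and $\{I,N(I)\}\subset I$. By Jacobi, $\{x,\{s,s'\}\}=\{\{x,s\},s'\}\pm\{s,\{x,s'\}\}\in I$ for $s,s'\in N(I)$. So
$$B:=N(I)/I=R^{\mathfrak m}$$
is a Poisson superalgebra. If $u\in F_aU(\mathfrak g)$ represents an element of $U(\mathfrak g,e)$ and has symbol $s$ in degree $a$, then $[x,u]\in I_\chi$ gives $\{x,s\}\in\operatorname{gr}I_\chi=I$; so $\operatorname{gr}U(\mathfrak g,e)\subset B$. For two such elements $u,u'$ of degrees $a,b$, the class of $[u,u']$ in $F_{a+b-2}Q/F_{a+b-3}Q$ is $\{s,s'\}+I$. Therefore: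
$$\text{the symbol of a supercentral element of }U(\mathfrak g,e)\text{ Poisson-commutes with }\operatorname{gr}U(\mathfrak g,e).\tag{2}$$

## 3. A test with odd generators: $\mathfrak{osp}(1|2)$, $e$ regular

Let $\mathfrak g=\mathfrak{osp}(1|2)$ with even basis $e,h,f$ and odd basis $\psi_+,\psi_-$, where
$$[h,\psi_\pm]=\pm\psi_\pm,\quad[e,\psi_-]=\psi_+,\quad[f,\psi_+]=\psi_-,\quad[\psi_+,\psi_+]=2e,\quad[\psi_+,\psi_-]=-h,\quad[\psi_-,\psi_-]=-2f,$$
$[e,\psi_+]=[f,\psi_-]=0$, and $(e,f)=1$, $(h,h)=2$, $(\psi_+,\psi_-)=-2$. Here $\mathfrak g(-1)=\mathbb C\psi_-$ with $\langle\psi_-,\psi_-\rangle=\chi(-2f)=-2$, so an isotropic subspace is $0$, and $\mathfrak m=\mathbb Cf$. Kazhdan degrees: $\psi_-,h,\psi_+,e$ have degrees $1,2,3,4$.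

The polynomial $C=\tfrac12h^2+2ef+\psi_+\psi_-\in S(\mathfrak g)$ is $\mathfrak g$-invariant. For instance
$$\{\psi_+,C\}=-h\psi_+-2e\psi_-+(2e\psi_-+h\psi_+)=0,\qquad\{\psi_-,C\}=h\psi_--2f\psi_++(-h\psi_-+2f\psi_+)=0,$$
and $\psi_\pm$ generate $\mathfrak g$. Let $\Omega\in Z(U(\mathfrak g))$ be its supersymmetrization. In $Q$ consider
$$\theta_1=\psi_-,\qquad\theta_2=\psi_+-\tfrac12h\psi_-+\tfrac14\psi_-,\qquad\Omega .$$
These lie in $U(\mathfrak g,e)$: $[f,\psi_-]=0$ and $[f,\theta_2]=\psi_--f\psi_-=-\psi_-(f-1)\in I_\chi$. Their symbols in $R=\mathbb C[e,h]\otimes\Lambda(\psi_+,\psi_-)$ are $\psi_-$, $\psi_+-\tfrac12h\psi_-$ and $\tfrac12h^2+2e+\psi_+\psi_-$. Together with $h$ they freely generate $R$, so the elements $h^j\theta_1^a\theta_2^b\Omega^i$ ($a,b\in\{0,1\}$) form a basis of $Q$. For $u\in U(\mathfrak g,e)$ we have $fu\equiv uf\equiv u$, hence $[f,p(h)u]\equiv(p(h+2)-p(h))u$. As in Test 2, the invariants are the combinations without $h$: $U(\mathfrak g,e)$ has basis $\theta_1^a\theta_2^b\Omega^i$.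

The relations are $\theta_1^2=\tfrac12[\psi_-,\psi_-]=-f\equiv-1$, the centrality of $\Omega$, and
$$[\theta_1,\theta_2]=-h-\tfrac12(\psi_-^2-2hf)+\tfrac14(-2f)\equiv-h+\tfrac12+h-\tfrac12=0 .$$
So $\theta_1\theta_2=-\theta_2\theta_1$. Let $z=u+v\theta_1+w\theta_2+x\theta_1\theta_2$ with $u,v,w,x\in\mathbb C[\Omega]$. If $z$ is central, then $0=\theta_1z-z\theta_1=2w\theta_1\theta_2-2x\theta_2$ gives $w=x=0$, and then $0=\theta_2z-z\theta_2=-2v\theta_1\theta_2$ gives $v=0$. If $z$ is supercentral, its even part is central, so $x=0$; for the odd part, $0=[\theta_1,v\theta_1+w\theta_2]=-2v$, and then $0=[\theta_2,w\theta_2]=w[\theta_2,\theta_2]$. With $b_2=\psi_+-\tfrac12h\psi_-$ one finds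
$$\{b_2,b_2\}=2e+(\psi_+\psi_-+h^2)-\tfrac12h^2f\equiv2e+\tfrac12h^2+\psi_+\psi_-\pmod I,$$
which is the image of $C$. So $[\theta_2,\theta_2]$ has the symbol of $\Omega$, which is not a zero divisor, and $w=0$. In both readings the center is $\mathbb C[\mathrm{Pr}(\Omega)]$. The guess passes.

Note that there were two odd generators, although $\mathfrak g(-1)_{\bar1}$ is one-dimensional. The next lemma shows that the number of odd generators is always even, and describes $B$ in general.

## 4. $B$ is free, and $\operatorname{gr}U(\mathfrak g,e)=B$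

We need a complex that computes $\mathfrak m$-invariants.

**Definition (cochains).** Let $\Lambda_{\mathfrak m}=S(\Pi\mathfrak m^*)$ be the free supercommutative algebra on $c^1,\dots,c^\nu$ with $|c^j|=|x_j|+1$. Put $X=\sum_jc^jx_j$, an odd element of the Lie superalgebra $\Lambda_{\mathfrak m}\otimes\mathfrak m$, and write $\tfrac12[X,X]=\sum_j\omega^jx_j$ with $\omega^j\in\Lambda_{\mathfrak m}^2$. Let $d_{\mathfrak m}$ be the odd derivation of $\Lambda_{\mathfrak m}$ with $d_{\mathfrak m}c^j=-\omega^j$, extended by $d_{\mathfrak m}x_j=0$. For an $\mathfrak m$-module $V$ let $C(\mathfrak m,V)=\Lambda_{\mathfrak m}\otimes V$ and $d=d_{\mathfrak m}+X$.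

By construction $d_{\mathfrak m}X=-\tfrac12[X,X]$. Hence $d_{\mathfrak m}^2X=-[d_{\mathfrak m}X,X]=\tfrac12[[X,X],X]=0$ by Jacobi; since the even derivation $d_{\mathfrak m}^2$ then kills every $c^j$, $d_{\mathfrak m}^2=0$. Consequently
$$d^2=d_{\mathfrak m}^2+[d_{\mathfrak m},X]+\tfrac12[X,X]=d_{\mathfrak m}X+\tfrac12[X,X]=0 .$$
On $V=\Lambda^0_{\mathfrak m}\otimes V$ we have $dv=\sum_jc^jx_jv$, so $\ker d|_V=V^{\mathfrak m}$. If $V$ is a supercommutative algebra on which $\mathfrak m$ acts by derivations, $d$ is an odd derivation. For $\mathfrak m=\mathbb Cf$ even, as in the tests, $C(\mathfrak m,V)=V\oplus cV$ and $dv=c\,fv$.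

**Lemma 1.** *Let $\mathfrak p^0=\{y\in\mathfrak p:\chi([x,y])=0\ \forall x\in\mathfrak m\}$, with homogeneous basis $y_1,\dots,y_k$, and let $w_1,\dots,w_\nu$ be a homogeneous basis of a graded complement $\mathfrak p^1$ of $\mathfrak p^0$ in $\mathfrak p$.*

*(i) The map $\mathfrak p\to\mathfrak m^*$, $y\mapsto\chi([\cdot,y])$, is surjective. So $k=\dim\mathfrak g-2\nu$, and $\dim\mathfrak p^0_{\bar1}=\dim\mathfrak g_{\bar1}-2\dim\mathfrak m_{\bar1}$ is even.*

*(ii) There are $b_i\in B$ of the same parity and Kazhdan degree as $y_i$ with $b_i-y_i\in S^{\ge2}(\mathfrak p)$. $B$ is freely generated by $b_1,\dots,b_k$, and $R$ is freely generated by $b_1,\dots,b_k,w_1,\dots,w_\nu$.*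

*(iii) $\operatorname{gr}U(\mathfrak g,e)=B$.*

**Step 1. Proof of (i).** This counts generators. By duality we must show: if $x\in\mathfrak m$ and $\chi([x,\mathfrak p])=0$, then $x=0$. As also $\chi([x,\mathfrak m])=0$, we get $([e,x],\mathfrak g)=0$, so $[e,x]=0$; by $\mathfrak{sl}_2$-theory $\operatorname{ad}e$ is injective on $\bigoplus_{i<0}\mathfrak g(i)$, so $x=0$. The map is even, so dimensions can be counted in each parity, and $\dim\mathfrak g_{\bar1}$ is even.

**Step 2. Splitting the differential.** We isolate the part of $d$ whose cohomology is visible. Let $C=C(\mathfrak m,R)$, a free supercommutative algebra on $\mathfrak p$ and the $c^j$. Give $c^j$ degree $i\ge1$ if $x_j\in\mathfrak g(-i)$. As $\{x_j,\cdot\}$ changes the Kazhdan degree by $-i$ and the brackets of $\mathfrak m$ respect the Dynkin grading, $d$ preserves the total Kazhdan degree; all generators of $C$ have degree $\ge1$. In $R$, $x\in\mathfrak m$ sends $y\in\mathfrak p$ to $[x,y]_{\mathfrak p}+\chi([x,y])$, because $[x,y]_{\mathfrak m}\equiv\chi([x,y]_{\mathfrak m})$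 and $\chi|_{\mathfrak p}=0$. Let $N$ be the total polynomial degree in all generators. Then $d=d_0+d_1$ with odd derivations
$$d_0y=\sum_jc^j\chi([x_j,y]),\quad d_0c^j=0,\qquad d_1y=\sum_jc^j[x_j,y]_{\mathfrak p},\quad d_1c^j=-\omega^j .$$
Here $d_0$ preserves $N$, $d_1$ raises $N$ by one, and $d_0^2=0$.

**Step 3. The cohomology of $d_0$.** By (i), $d_0$ kills $\mathfrak p^0$ and maps $\mathfrak p^1$ isomorphically onto $\operatorname{span}(c^j)$. Let $\kappa$ be the odd derivation with $\kappa(d_0y)=y$ for $y\in\mathfrak p^1$ and $\kappa(\mathfrak p)=0$. The even derivation $d_0\kappa+\kappa d_0$ is $0$ on $\mathfrak p^0$ and $1$ on $\mathfrak p^1\oplus\operatorname{span}(c^j)$, so it multiplies a monomial by the number of its factors from $\mathfrak p^1\oplus\operatorname{span}(c^j)$. It commutes with $d_0$; where its eigenvalue is positive, $\kappa$ gives a contracting homotopy, and the eigenvalue-$0$ part is $S(\mathfrak p^0)$, on which $d_0=0$. Hence $H(C,d_0)=S(\mathfrak p^0)$, in cohomological degree $0$; and as there are no coboundaries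 in degree $0$, $\ker d_0|_{S(\mathfrak p)}=S(\mathfrak p^0)$.

**Step 4. A vanishing claim for $d$.** *A $d$-cocycle $c$ of cohomological degree $j\ge1$ and Kazhdan degree $n$ with components in $N\ge\mu$ equals $da$ with $a$ of Kazhdan degree $n$ and components in $N\ge\mu$.* Indeed the component $c_\mu$ satisfies $d_0c_\mu=0$, so by Step 3 $c_\mu=d_0a_\mu$ with $a_\mu$ of polynomial degree $\mu$ and Kazhdan degree $n$ ($d_0$ and $\kappa$ preserve both). Then $c-da_\mu$ is a cocycle with components in $N\ge\mu+1$; iterate. Since generators have degree $\ge1$, $N\le n$ in Kazhdan degree $n$, and the process stops.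

**Step 5. Proof of (ii).** We correct each $y_i$ to an invariant. Since $d_0y_i=0$, $dy_i=d_1y_i$ is a cocycle in $N\ge2$, so by Step 4 $dy_i=dc_i'$ with $c_i'\in S^{\ge2}(\mathfrak p)$ of the Kazhdan degree and (taking a parity component) the parity of $y_i$. Put $b_i=y_i-c_i'\in R^{\mathfrak m}=B$. The endomorphism of $S(\mathfrak p)$ with $y_i\mapsto b_i$, $w_j\mapsto w_j$ preserves the Kazhdan components, which are finite dimensional, and is unipotent for the filtration by $N$; hence it is bijective, and $R$ is free on the $b_i,w_j$. Now let $b\in B$ be Kazhdan homogeneous. From $db=0$, its lowest $N$-component lies in $\ker d_0|_{S(\mathfrak p)}=S(\mathfrak p^0)$. Subtract the same polynomial in the $b_i$; the remainder is in $B$ and starts in higher $N$. Iterating, which stops as before, gives $b\in\mathbb C[b_1,\dots,b_k]$.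

**Step 6. Proof of (iii).** We lift $b\in B$ to an invariant in $Q$. Filter $C(\mathfrak m,Q)=\Lambda_{\mathfrak m}\otimes Q$ by total Kazhdan degree, $\mathfrak m$ acting by $\operatorname{ad}$. Then $d$ preserves the filtration, the associated graded complex is $C$, and $F_{-1}C(\mathfrak m,Q)=0$. Given $b$ of degree $n$, lift it to $q_0\in F_nQ$. As $db=0$, $dq_0\in F_{n-1}C^1(\mathfrak m,Q)$. Its symbol in degree $n-1$ is a cocycle of cohomological degree $1$, so by Step 4 it is $da$ with $a\in R$ of degree $n-1$; lift $a$ to $q'\in F_{n-1}Q$. Then $d(q_0-q')\in F_{n-2}C^1(\mathfrak m,Q)$. After finitely many such corrections the differential lies in $F_{-1}=0$, and we have an $\mathfrak m$-invariant with symbol $b$. $\square$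

## 5. Reduction to a Poisson theorem

**Theorem 2.** *The Poisson center of $B=\operatorname{gr}U(\mathfrak g,e)$ is the image of $S(\mathfrak g)^{\mathfrak g}$. It is purely even, and $S(\mathfrak g)^{\mathfrak g}\to B$ is injective.*

Here $\mathfrak g$, $e$, $\ell$ are as in Theorem 1, and $S(\mathfrak g)^{\mathfrak g}=\{F:\{y,F\}=0\ \forall y\in\mathfrak g\}$. We first show that Theorem 2 implies Theorem 1.

**Step 1. There are no odd central elements.** This makes the two readings of "center" agree. Let $z\ne0$ be odd with symbol $0\ne s\in B$, also odd. If $z$ is supercentral, then $s$ is Poisson central by (2) and Lemma 1(iii), so $s=0$ by Theorem 2, a contradiction. If $z$ is central, then for each odd $u\in U(\mathfrak g,e)$ with symbol $b$ the relation $zu-uz=0$ gives $sb-bs=2sb=0$ in $B$. By Lemma 1(iii) this applies to every odd $b_i$. As $B$ is free supercommutative on the $b_i$, an element killed by all odd $b_i$ is a polynomial in the even $b_i$ times the product of all odd $b_i$. The number of odd $b_i$ is even by Lemma 1(i),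 so $s$ is even; being odd, $s=0$, a contradiction.

So center and supercenter of $U(\mathfrak g,e)$ are purely even and coincide. For $e=0$, where $U(\mathfrak g,0)=U(\mathfrak g)$, this says the same of $Z(U(\mathfrak g))$.

**Step 2. Even central elements come from $Z(U(\mathfrak g))$.** We peel off symbols one at a time. The inclusion $\mathrm{Pr}(Z(U(\mathfrak g)))\subset Z(U(\mathfrak g,e))$ is clear. Let $z\in Z(U(\mathfrak g,e))\cap F_nQ$ with symbol $\sigma$ in degree $n$. By (2), Lemma 1(iii) and Theorem 2, $\sigma$ is the image of an even $\tilde F\in S(\mathfrak g)^{\mathfrak g}$. The algebra $S(\mathfrak g)^{\mathfrak g}$ is graded by polynomial degree, and on it the Kazhdan degree is twice the polynomial degree, because its elements are $\operatorname{ad}h$-invariant. So we may replace $\tilde F$ by its Kazhdan component of degree $n$. Let $c\in U(\mathfrak g)$ be its supersymmetrization. Supersymmetrization is $\mathfrak g$-equivariant, so $c$ is supercentral, and being even it lies in $Z(U(\mathfrak g))$; moreover $c\in F_nU(\mathfrak g)$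 has symbol $\tilde F$. Hence $z-\mathrm{Pr}(c)\in Z(U(\mathfrak g,e))\cap F_{n-1}Q$. As $F_{-1}Q=0$, induction on $n$ gives $z\in\mathrm{Pr}(Z(U(\mathfrak g)))$.

**Step 3. Injectivity.** Let $0\ne c\in Z(U(\mathfrak g))$; by Step 1 it is even. Its expansion in PBW monomials is finite, so it has a nonzero Kazhdan symbol, and $[y,c]=0$ shows that this symbol lies in $S(\mathfrak g)^{\mathfrak g}$. Its image in $B$ is nonzero by Theorem 2, so $\mathrm{Pr}(c)\ne0$. This proves Theorem 1, given Theorem 2. $\square$

## 6. Lifting invariants from $\mathfrak g_{\bar0}$ and the pole along $\Delta=0$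

How would one prove Theorem 2? A sensible first approach is to reduce to the Lie algebra $\mathfrak g_{\bar0}$. Given an even Poisson-central $z\in B$, set all odd variables to $0$; hope to show that the result is the restriction of some $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$; then lift $F$ to $S(\mathfrak g)^{\mathfrak g}$. The first half will indeed work. To see what happens to the second half, we compute how odd invariance acts.

Let $\xi_1,\dots,\xi_r$ be a basis of $\mathfrak g_{\bar1}$ and put
$$\beta_{ij}=[\xi_i,\xi_j]\in\mathfrak g_{\bar0}\subset\mathbb C[\mathfrak g_{\bar0}^*],\qquad\beta=(\beta_{ij}),\qquad\Delta=\det\beta .$$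
At the point $(x_0,\cdot)$ of $\mathfrak g_{\bar0}^*$ the matrix $\beta$ is that of the form $([x_0,\xi],\xi')$, so $\Delta\ne0$ by (A2). For $q\in\mathfrak g_{\bar0}^*$ let $\hat{\mathcal O}_q$ be the completed local ring of $\mathfrak g_{\bar0}^*$ at $q$ and
$$\hat A_q=\hat{\mathcal O}_q\otimes\Lambda(\mathfrak g_{\bar1}),$$
the completion of $S(\mathfrak g)$ at the ideal generated by all $y-q(y)$, $y\in\mathfrak g$ (where $q$ is extended by $0$ to $\mathfrak g_{\bar1}$). It is a power series superring, $S(\mathfrak g)\hookrightarrow\hat A_q$, and the derivations $D_y=\{y,\cdot\}$ extend continuously, since they lower the order of vanishing by at most one. "$\mathfrak g$-invariant" means killed by all $D_y$.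

**Lemma 2.** *Let $q\in\mathfrak g_{\bar0}^*$ and let $\hat z\in\hat A_q$ be $\mathfrak g$-invariant. Write $\hat z=\sum_m\hat z_m$ with $\hat z_m\in\hat{\mathcal O}_q\otimes\Lambda^m(\mathfrak g_{\bar1})$. In $\hat{\mathcal O}_q[\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1})$,*
$$m\,\hat z_m=-\sum_{i,j}\xi_j(\beta^{-1})_{ji}\,\delta_i^+\hat z_{m-2}\qquad(m\ge1,\ \hat z_{-1}=0),\tag{3}$$
*where $\delta_i^+$ is the odd derivation with $\delta_i^+f=\{\xi_i,f\}$ for $f\in\hat{\mathcal O}_q$ and $\delta_i^+\xi_j=0$. In particular $\hat z$ is determined by $\hat z_0$, and $\hat z=0$ if $\hat z_0=0$ (for example if $\hat z$ is odd).*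

*Proof.* We split odd invariance by $\Lambda$-degree. We have $\{\xi_i,\cdot\}=\delta_i^++\delta_i^-$, where $\delta_i^-$ is the odd derivation with $\delta_i^-f=0$ and $\delta_i^-\xi_j=\beta_{ij}$. Since $\{\xi_i,f\}\in\hat{\mathcal O}_q\otimes\mathfrak g_{\bar1}$, $\delta_i^+$ raises and $\delta_i^-$ lowers the $\Lambda$-degree by one. The component of $\{\xi_i,\hat z\}=0$ in $\Lambda$-degree $m-1$ reads $\delta_i^-\hat z_m=-\delta_i^+\hat z_{m-2}$. The even derivation $\sum_{i,j}\xi_j(\beta^{-1})_{ji}\delta_i^-$ sends $\xi_l$ to $\sum_{i,j}\xi_j(\beta^{-1})_{ji}\beta_{il}=\xi_l$ and kills functions, so it is multiplication by $m$ on $\Lambda^m$. This is (3). As $\hat{\mathcal O}_q$ is a domain and $\Delta\ne0$ in it, nothing is lost by inverting $\Delta$. If $\hat z_0=0$, then (3) gives $\hat z_2=\hat z_4=\dots=0$, and $\hat z_{-1}=0$ gives $\hat z_1=\hat z_3=\dots=0$. $\square$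

So an invariant $F$ of $\mathfrak g_{\bar0}$ has at most one $\mathfrak g$-invariant lift, given by a formula, but the formula divides by $\Delta$.

**Example where the pole cancels.** For $\mathfrak{osp}(1|2)$, $\beta=\begin{pmatrix}2e&-h\\-h&-2f\end{pmatrix}$ and $\Delta=-(h^2+4ef)$. With $F=\tfrac12h^2+2ef$ we have $\delta_+^+F=-h\psi_+-2e\psi_-$ and $\delta_-^+F=h\psi_--2f\psi_+$; the sum in (3) for $m=2$ is $2(h^2+4ef)\Delta^{-1}\psi_+\psi_-=-2\psi_+\psi_-$, so $\hat z_2=\psi_+\psi_-$, and we recover $C$.

**Example where it does not.** Let $\mathfrak g=\mathfrak{gl}(1|1)$, $a=E_{11}$, $b=E_{22}$, $\psi_+=E_{12}$, $\psi_-=E_{21}$. Then $[\psi_+,\psi_-]=a+b$, $[\psi_\pm,\psi_\pm]=0$, $\Delta=-(a+b)^2$. As $\mathfrak g_{\bar0}$ is abelian, every $F\in\mathbb C[a,b]$ is $\mathfrak g_{\bar0}$-invariant, and the only nilpotent $e$ is $0$. We have $\{\psi_+,F\}=(F_b-F_a)\psi_+$ and $\{\psi_-,F\}=(F_a-F_b)\psi_-$, with subscripts for partial derivatives, so (3) gives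
$$\hat z_2=-\frac{F_a-F_b}{a+b}\,\psi_+\psi_- .$$
For $F=a$ the only candidate is $a-\psi_+\psi_-/(a+b)$, which is not polynomial. So $F=a$ has no lift in $S(\mathfrak g)^{\mathfrak g}$, and the first approach stops exactly here.

What was lost? The element $a\in B=S(\mathfrak g)$ is not Poisson central: $\{a,\psi_+\}=\psi_+$. The approach used only the reduction of $z$ modulo odd variables and forgot that $z$ commutes with the odd part of $B$. Nor can one stay away from the divisor: $\operatorname{ad}e$ is nilpotent on $\mathfrak g_{\bar1}$, so $\Delta(e)=0$ whenever $\mathfrak g_{\bar1}\ne0$.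

The idea that gets past this point: use the full centrality of $z$ to produce, at each point $p$ of the even part of the slice $\chi+\mathfrak m^\perp$, including points on $\Delta=0$, a $\mathfrak g$-invariant lift $\hat z_p\in\hat A_p$ of $z$. By Lemma 2 all these lifts are expansions of one rational object $\tilde F$ whose poles lie on $\Delta=0$. The existence of $\hat z_p$ shows that $\tilde F$ has no pole at $p$. If the $G$-translates of the slice miss only a set of codimension $\ge2$, there is no room for a polar divisor, and $\tilde F$ is polynomial. We need three tools: the geometry of the slice (Section 7), the claim about the even part (Section 8), and the local lifts (Section 9).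

## 7. The even slice $M_0$ and its $G$-saturation

Identify $\mathfrak g_{\bar0}\cong\mathfrak g_{\bar0}^*$ by the form, and let $l$ be the rank of $\mathfrak g_{\bar0}$. An element $x\in\mathfrak g_{\bar0}$ is *regular* if $\dim\mathfrak g_{\bar0}^x=l$. We recall standard facts (Kostant, 1963).

* **(K1)** $S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}=\mathbb C[F_1,\dots,F_l]$ with $F_i$ algebraically independent, homogeneous of degree $d_i\ge1$.
* **(K2)** If $x$ is regular, then $d_xF_1,\dots,d_xF_l$ is a basis of $\mathfrak g_{\bar0}^x$.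
* **(K3)** The non-regular elements form a closed set of codimension $\ge2$. (Each fiber of $(F_1,\dots,F_l)$ is a finite union of adjoint orbits; orbits are even-dimensional of maximal dimension $\dim\mathfrak g_{\bar0}-l$, so the non-regular part of each fiber has dimension $\le\dim\mathfrak g_{\bar0}-l-2$.)
* **(K4)** $\mathcal N=\{F_1=\dots=F_l=0\}$ is irreducible of dimension $\dim\mathfrak g_{\bar0}-l$.

Let $G$ be the connected simply connected semisimple group with Lie algebra $[\mathfrak g_{\bar0},\mathfrak g_{\bar0}]$. It acts on $\mathfrak g$ by automorphisms, and $S(\mathfrak g_{\bar0})^G=S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$ because the center of $\mathfrak g_{\bar0}$ acts trivially on $\mathfrak g_{\bar0}$. The triple gives $\gamma:\mathbb C^\times\to G$ acting on $\mathfrak g(i)$ by $t^i$. From $t^2e=\gamma(t)e$ we get $F_j(e)=t^{2d_j}F_j(e)$ for all $t$, so $e\in\mathcal N$.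

**Definition (even slice).** $M_0=\{p\in\mathfrak g_{\bar0}^*:p|_{\mathfrak m_{\bar0}}=\chi|_{\mathfrak m_{\bar0}}\}$, each $p$ extended by $0$ to $\mathfrak g_{\bar1}$; then $p|_{\mathfrak m}=\chi|_{\mathfrak m}$. Via the form, $M_0=e+(\mathfrak m^\perp\cap\mathfrak g_{\bar0})$. Put $\mathfrak g^p=\{y\in\mathfrak g:p([y,\mathfrak g])=0\}$, the centralizer in $\mathfrak g$ of the element corresponding to $p$. Let $M_0^{reg}$ be the set of regular elements in $M_0$.

We have $\mathbb C[M_0]=S(\mathfrak g_{\bar0})/(x-\chi(x):x\in\mathfrak m_{\bar0})=R/(\text{odd elements})$, and $T_p^*M_0=\mathfrak g_{\bar0}/\mathfrak m_{\bar0}$. Example: for $\mathfrak{sl}_2$ and $e$ regular, $M_0$ is the set of traceless matrices with upper right entry $1$; each nonzero traceless $2\times2$ matrix has a cyclic vector and hence is conjugate to one of these, so $GM_0=\mathfrak{sl}_2\setminus\{0\}$.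

**Lemma 3.** *(a) $\mathfrak g^p\cap\mathfrak m=0$ for all $p\in M_0$. (b) The map $G\times M_0\to\mathfrak g_{\bar0}$ is smooth. So $GM_0$ is open, and $M_0\setminus M_0^{reg}$ has codimension $\ge2$ in $M_0$. (c) $GM_0$ contains all regular elements; so $\mathfrak g_{\bar0}\setminus GM_0$ has codimension $\ge2$.*

**Step 1. Proof of (a).** This transversality drives everything below. As $\mathfrak m\supset\mathfrak g(i)$ for $i\le-2$, elements of $\mathfrak m^\perp$ have components only in degrees $\le1$. If $0\ne x\in\mathfrak m$ has top component $x_i$, $i<0$, then the component of $[p,x]$ in degree $i+2$ is $[e,x_i]\ne0$. So $x\notin\mathfrak g^p$.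

**Step 2. Proof of (b).** We compute a differential. At $(1,p)$ its image is $[\mathfrak g_{\bar0},p]+\mathfrak m_{\bar0}^\perp$ (perpendicular taken in $\mathfrak g_{\bar0}$), whose orthogonal is $\mathfrak g_{\bar0}^p\cap\mathfrak m_{\bar0}=0$ by (a). So the differential is onto at $(1,p)$, and by equivariance everywhere. A smooth map is open, and its nonempty fibers all have dimension $\dim G+\dim M_0-\dim\mathfrak g_{\bar0}$. The preimage of the non-regular set is $G\times(M_0\setminus M_0^{reg})$; by (K3) it has codimension $\ge2$ in $G\times M_0$.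

**Step 3. Proof of (c).** We show that the complement cannot contain a regular element, by degenerating such an element to $e$. The map $t^2\operatorname{Ad}\gamma(t)^{-1}$ fixes $e$ and preserves the graded space $\mathfrak m^\perp\cap\mathfrak g_{\bar0}$, so it preserves $M_0$; hence $GM_0$ is stable under scaling, and $Y=\mathfrak g_{\bar0}\setminus GM_0$ is a closed $G$-stable cone with $e\notin Y$. Suppose $x\in Y$ is regular, so $\dim Gx=\dim\mathfrak g_{\bar0}-l=\dim\mathcal N$.

If $x\in\mathcal N$, then $\overline{Gx}$ is closed in the irreducible $\mathcal N$ and has the same dimension, so $\overline{Gx}=\mathcal N\ni e$ lies in $Y$, a contradiction.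

Otherwise $F_i(x)\ne0$ for some $i$. Let $\hat X=\overline{\mathbb C^\times Gx}\subset Y$. It is irreducible of dimension $\dim Gx+1$, since $F_i$ is constant on $Gx$ but not on $\mathbb C^\times Gx$. On $\hat X$ we have
$$F_j^{d_i}\,F_i(x)^{d_j}=F_i^{d_j}\,F_j(x)^{d_i}\quad\text{for all }j,$$
since at $tgx$ both sides equal $t^{d_id_j}F_i(x)^{d_j}F_j(x)^{d_i}$. So $\hat X\cap\{F_i=0\}\subset\mathcal N$. This set contains $0$, and by Krull's theorem all its components have dimension $\ge\dim Gx=\dim\mathcal N$. As $\mathcal N$ is irreducible, the set equals $\mathcal N\ni e$, and again $e\in Y$, a contradiction. With (K3), $Y$ has codimension $\ge2$. $\square$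

## 8. Functions on $M_0$ whose differentials come from centralizers

**Lemma 4.** *Let $f\in\mathbb C[M_0]$ with $d_pf\in(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$ for all $p\in M_0^{reg}$. Then $f=F|_{M_0}$ for some $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$.*

**Step 1. Rewriting the hypothesis.** We turn it into an equation of forms. Write $F_i$ also for $F_i|_{M_0}$. By (K2) and Lemma 3(a), at every $p\in M_0^{reg}$ the $dF_i$ are linearly independent in $T_p^*M_0=\mathfrak g_{\bar0}/\mathfrak m_{\bar0}$ and span $(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$. As $M_0^{reg}$ is dense, the hypothesis is equivalent to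
$$df\wedge dF_1\wedge\dots\wedge dF_l=0\quad\text{on }M_0.\tag{4}$$

**Step 2. Reduction to homogeneous $f$.** The ring $\mathbb C[M_0]$ is polynomial and Kazhdan-graded in degrees $\ge0$ with degree-$0$ part $\mathbb C$, and $F_i$ is homogeneous of degree $2d_i$ because it is $\operatorname{ad}h$-invariant. So (4) holds for each homogeneous component of $f$. Let $f$ be homogeneous of degree $n$; we induct on $n$, the case $n=0$ being clear.

**Step 3. Induction.** Let $n>0$. We express $f$ through functions of lower degree. On $M_0^{reg}$, $df=\sum c_i\,dF_i$ with unique regular functions $c_i$. By Lemma 3(b) they extend to $\mathbb C[M_0]$, and by uniqueness $c_i$ is homogeneous of degree $n-2d_i<n$ (zero if this is negative). From $0=d(df)=\sum dc_i\wedge dF_i$, wedging with $\bigwedge_{j\ne i}dF_j$ gives (4) for $c_i$. By induction $c_i\in\mathbb C[F_1,\dots,F_l]$. Contracting $df=\sum c_i\,dF_i$ with the Euler field of the Kazhdan grading gives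
$$nf=\sum_i2d_i\,c_iF_i\in\mathbb C[F_1,\dots,F_l].\qquad\square$$

## 9. Invariant lifts in the formal neighborhood of a point of $M_0$

Fix $p\in M_0$. In $\hat A_p$ the elements $\tilde x_j=x_j-\chi(x_j)=x_j-p(x_j)$ are part of a coordinate system. Let $\hat I=\hat A_pI$ and $\hat R_p=\hat A_p/\hat I$, a power series superring in the remaining coordinates; $R\hookrightarrow\hat R_p$. The ideal $\hat I^n$ consists of the series all of whose monomials contain at least $n$ factors $\tilde x_j$; so $\hat I^n$ is closed and $\bigcap_n\hat I^n=0$. We have $[D_y,D_{y'}]=D_{[y,y']}$.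

**Lemma 5.** *Let $z\in B$ be parity-homogeneous with $\{z,B\}=0$. Then there is a unique $\hat z_p\in\hat A_p$ with $D_y\hat z_p=0$ for all $y\in\mathfrak g$ and $\hat z_p\equiv z$ mod $\hat I$. It has the parity of $z$.*

The picture: $z$ is given on the slice $\{\tilde x_j=0\}$, and we solve a system of first-order equations in the transverse directions. The compatibility condition is that fields tangent to the slice kill $z$, and this is where full centrality enters.

**Step 1. Transverse and tangent fields.** We build derivations dual to the $\tilde x_j$. By Lemma 3(a) the even map $\mathfrak g\to\mathfrak m^*$, $y\mapsto p([y,\cdot])$, is surjective, since an $x\in\mathfrak m$ annihilated by its image lies in $\mathfrak g^p\cap\mathfrak m$. Choose $q_j\in\mathfrak g$, $|q_j|=|x_j|$, with $p([q_j,x_k])=\delta_{jk}$. The matrix $P=(P_{jk})=(D_{q_j}\tilde x_k)$ is $\equiv1$ modulo the maximal ideal, hence invertible by the geometric series. Put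
$$\partial_j=\sum_k(P^{-1})_{jk}D_{q_k},\qquad\partial_j\tilde x_k=\delta_{jk},\qquad|\partial_j|=|x_j|=:|j| .$$
Let $E=\sum_y\hat A_pD_y$, which is closed under supercommutators, and $E_0=\{D\in E:D\tilde x_k=0\ \forall k\}$. For $D\in E$ we have $D-\sum_j(D\tilde x_j)\partial_j\in E_0$, so $E=\sum_j\hat A_p\partial_j+E_0$. Evaluating on the $\tilde x_k$, on which the $\partial_j$ are constant and $E_0$ is zero, we see
$$[\partial_i,\partial_j]\in E_0,\quad[\partial_j,E_0]\subset E_0,\quad E_0\hat I^n\subset\hat I^n,\quad\partial_j\hat I^n\subset\hat I^{n-1}.\tag{5}$$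

**Step 2. An Euler field.** It detects the order along $\hat I$. The even derivation $\varepsilon=\sum_j\tilde x_j\partial_j$ satisfies $\varepsilon\tilde x_k=\tilde x_k$ and $\varepsilon(\hat A_p)\subset\hat I$. So $\varepsilon u\equiv nu$ mod $\hat I^{n+1}$ for $u\in\hat I^n$, $n\ge0$. Hence:
$$\text{if }n\ge1,\ u\in\hat I^n\text{ and }\partial_ju\in\hat I^n\text{ for all }j,\text{ then }u\in\hat I^{n+1}.\tag{6}$$

**Step 3. Uniqueness.** A difference $u\in\hat I$ of two solutions has $\partial_ju=0$ for all $j$, so repeated use of (6) gives $u\in\bigcap_n\hat I^n=0$. In particular the component of $\hat z_p$ of parity opposite to $z$ vanishes, since it is invariant and lies in $\hat I$.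

**Step 4. A basis adapted to $B$.** We want to show $Dz=0$ in $\hat R_p$ for $D\in E_0$; for this we express $D$ through $\mathfrak m$ and $B$. Let $(y_a)$ here denote a homogeneous basis of $\mathfrak g$ and $\mathcal F=\hat R_p\otimes\mathfrak g$. For $g\in\hat A_p$ define the left $\hat R_p$-linear map
$$\mathrm{ev}_g:\mathcal F\to\hat R_p,\qquad\sum_af_a\otimes y_a\mapsto\sum_af_a\{y_a,g\}\bmod\hat I .$$
For $b\in S(\mathfrak g)$ let $db=\sum_ab_{(a)}\otimes y_a$ be the Kähler differential, with $d(bc)=b\,dc+(-1)^{|b||c|}c\,db$. From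
$$\{bc,g\}=b\{c,g\}+(-1)^{|c||g|}\{b,g\}c=b\{c,g\}+(-1)^{|b||c|}c\{b,g\}$$
both $b\mapsto\{b,g\}$ and $b\mapsto\sum_ab_{(a)}\{y_a,g\}$ obey the same product rule, and they agree on $\mathfrak g$. So $\mathrm{ev}_g(db)=\{b,g\}$ mod $\hat I$. Lift $z$ to $s\in N(I)$ and $b_i$ to $\tilde b_i\in N(I)$, preserving parity. The claim is that
$$x_1,\dots,x_\nu,\quad d\tilde b_1,\dots,d\tilde b_k,\quad q_1,\dots,q_\nu\tag{7}$$
is a basis of $\mathcal F$. Their number is $2\nu+k=\dim\mathfrak g$ by Lemma 1(i), and $\hat R_p$ is local with residue field $\mathbb C$ and complete, so a matrix over it is invertible as soon as its value at $p$ is. It therefore suffices that the values of (7) at $p$ are linearly independent in $\mathfrak g$. Apply $p([\cdot,x_k])$ to a linear relation. We have $p([\mathfrak m,x_k])=0$; next $p([d_p\tilde b_i,x_k])=\{\tilde b_i,x_k\}(p)=0$ since $\{\tilde b_i,x_k\}\in I$; and $p([q_j,x_k])=\delta_{jk}$. So the $q_j$ do not occur. Modulo $\mathfrak m$, the $d_p\tilde b_i$ are independent in $\mathfrak g/\mathfrak m$, the cotangent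 space of $R$ at $p$, because the $b_i$ are part of a free generating system of $R$ (Lemma 1(ii)). So the $d\tilde b_i$ do not occur, and the relation is trivial.

**Step 5. Tangent fields kill $z$.** This is the compatibility condition. Let $D=\sum_af_aD_{y_a}\in E_0$ and let $\eta\in\mathcal F$ be the image of $\sum_af_a\otimes y_a$, so $\mathrm{ev}_g(\eta)=Dg$ mod $\hat I$. Write $\eta=\sum\alpha_jx_j+\sum\beta_id\tilde b_i+\sum\gamma_jq_j$ with coefficients in $\hat R_p$ (the $\beta_i$ here are unrelated to the matrix $\beta$). As $\mathrm{ev}_{x_k}(\eta)=D\tilde x_k=0$, $\mathrm{ev}_{x_k}(x_j)=0$ and $\mathrm{ev}_{x_k}(d\tilde b_i)=0$, we get $\sum_j\gamma_jP_{jk}=0$ in $\hat R_p$ for all $k$, so all $\gamma_j=0$. Hence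
$$Dz=\mathrm{ev}_s(\eta)=\sum_j\alpha_j\{x_j,s\}+\sum_i\beta_i\{\tilde b_i,s\}=0\quad\text{in }\hat R_p,$$
because $s\in N(I)$ and $\{B,z\}=0$.

**Step 6. Existence, order by order.** We construct $\hat z_n\equiv z$ mod $\hat I$, of parity $|z|$, with
$$(P_n)\qquad\partial_j\hat z_n\in\hat I^n\ \ \forall j,\qquad E_0\hat z_n\subset\hat I^{n+1}.$$
For $n=0$ take $\hat z_0=s$; the second condition is Step 5. Given $\hat z_n$, set
$$f_j=\partial_j\hat z_n\in\hat I^n,\qquad\varphi=\frac1{n+1}\sum_i\tilde x_if_i\in\hat I^{n+1},\qquad\hat z_{n+1}=\hat z_n-\varphi .$$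
We have $\partial_jf_i=(-1)^{|i||j|}\partial_if_j+[\partial_j,\partial_i]\hat z_n$, and the last term is in $\hat I^{n+1}$ by (5) and $(P_n)$. Therefore
$$(n+1)\partial_j\varphi=f_j+\sum_i(-1)^{|i||j|}\tilde x_i\,\partial_jf_i\equiv f_j+\varepsilon f_j\equiv(n+1)f_j\pmod{\hat I^{n+1}},$$
and $\partial_j\hat z_{n+1}\in\hat I^{n+1}$. For homogeneous $D\in E_0$ we first have $D\hat z_{n+1}=D\hat z_n-D\varphi\in\hat I^{n+1}$. Next,
$$\partial_jD\hat z_{n+1}=\pm D\partial_j\hat z_{n+1}+[\partial_j,D]\hat z_{n+1}\in\hat I^{n+1},$$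
the second term because $[\partial_j,D]\in E_0$ and we have just seen $E_0\hat z_{n+1}\subset\hat I^{n+1}$. By (6), $D\hat z_{n+1}\in\hat I^{n+2}$. So $(P_{n+1})$ holds.

As $\hat z_{n+1}-\hat z_n\in\hat I^{n+1}$, the limit $\hat z_p$ exists and $\hat z_p-\hat z_n\in\hat I^{n+1}$. By (5) and $(P_n)$, $\partial_j\hat z_p\in\hat I^n$ and $E_0\hat z_p\subset\hat I^{n+1}$ for all $n$, so $E\hat z_p=0$; and $\hat z_p\equiv s\equiv z$ mod $\hat I$. $\square$

**Example.** For $\mathfrak{sl}_2$ at $p=\chi$: $\tilde x=f-1$, $q=-\tfrac12h$, $P=f$, $\partial=f^{-1}D_{-h/2}$, so $\partial f=1$, $\partial h=0$, $\partial e=-e/f$. For $z=2e+\tfrac12h^2$ the first correction gives $\hat z_1=2e+\tfrac12h^2+2e\tilde x/f$, which agrees with $2ef+\tfrac12h^2$ modulo $\tilde x^2$; the lift is $\hat z_p=2ef+\tfrac12h^2$, since $\partial(ef)=0$.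

**Remark.** The uniqueness argument, applied to $(\mathfrak g_{\bar0},\mathfrak m_{\bar0})$, uses only $\mathfrak g_{\bar0}^p\cap\mathfrak m_{\bar0}=0$. It shows that a $\mathfrak g_{\bar0}$-invariant element of $\hat{\mathcal O}_p$ is determined by its restriction to the formal neighborhood of $p$ in $M_0$.

## 10. Removing the pole: proof of Theorem 2

**Step 1. The easy parts.** We dispose of everything except existence of lifts of even elements. If $F\in S(\mathfrak g)^{\mathfrak g}$, then $\{F,\cdot\}$ kills the generators of $S(\mathfrak g)$, so $F\in N(I)$ and its image in $B$ is Poisson central. If that image is $0$, then $F\in I\subset\hat I$ at any $p\in M_0$, and the uniqueness in Lemma 5 gives $F=0$ in $\hat A_p\supset S(\mathfrak g)$; so $S(\mathfrak g)^{\mathfrak g}\to B$ is injective. The Poisson center is $\mathbb Z_2$-graded. Let $z\in B$ be parity-homogeneous and Poisson central, with lifts $\hat z_p$, $p\in M_0$, from Lemma 5. If $z$ is odd, then $\hat z_p$ is odd, so $\hat z_p=0$ by Lemma 2, and $z=0$ in $\hat R_p\supset R$.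 From now on $z$ is even, with reduction $\bar z\in\mathbb C[M_0]$ modulo odd elements.

**Step 2. The even part comes from an invariant $F$ of $\mathfrak g_{\bar0}$.** This is the half of the first approach that works. For $y\in\mathfrak g_{\bar0}$, $D_y$ preserves $\Lambda$-degree, so the component $\hat z_{p,0}\in\hat{\mathcal O}_p$ satisfies $\{y,\hat z_{p,0}\}=0$. Evaluating at $p$ gives $p([y,d_p\hat z_{p,0}])=0$ for all $y\in\mathfrak g_{\bar0}$, that is, $d_p\hat z_{p,0}\in\mathfrak g_{\bar0}^p$. Reducing $\hat z_p\equiv z$ mod $\hat I$ modulo odd elements, $\hat z_{p,0}$ restricts to $\bar z$ on the formal neighborhood of $p$ in $M_0$. Hence $d_p\bar z\in(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$ for all $p\in M_0$. By Lemma 4, $\bar z=F|_{M_0}$ with $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$. By the Remark in Section 9, $\hat z_{p,0}=F$ in $\hat{\mathcal O}_p$ for all $p\in M_0$.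

**Step 3. All lifts are expansions of one rational object.** Starting from $\tilde F_0=F$, $\tilde F_{-1}=0$, the recursion (3) defines
$$\tilde F=\sum_m\tilde F_m\in\mathbb C[\mathfrak g_{\bar0}^*][\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1}),$$
independent of $p$. By Lemma 2, $\hat z_p=\tilde F$ in $\hat{\mathcal O}_p[\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1})$ for all $p\in M_0$. To leave $M_0$, let $g\in G$. Since $D_y(gu)=g(D_{g^{-1}y}u)$, the transported element $g\hat z_p\in\hat A_{gp}$ is $\mathfrak g$-invariant, with $\Lambda^0$-component $gF=F$; so also $g\hat z_p=\tilde F$. Hence for every $q\in GM_0$ the coefficients of $\tilde F$ lie in $\hat{\mathcal O}_q$.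

**Step 4. $\tilde F$ is polynomial.** We pass from formal to honest regularity and then use codimension. Let $a/\Delta^c$, $a$ polynomial, be a coefficient of $\tilde F$, let $q\in GM_0$, and let $\mathcal O_q$ be the local ring of $\mathfrak g_{\bar0}^*$ at $q$. Then $a\in\Delta^c\hat{\mathcal O}_q\cap\mathcal O_q=\Delta^c\mathcal O_q$ by faithful flatness of $\mathcal O_q\to\hat{\mathcal O}_q$, so $a/\Delta^c$ is regular at $q$. Thus the coefficients of $\tilde F$ are regular on $GM_0$, which is open with complement of codimension $\ge2$ by Lemma 3. In lowest terms, a rational function on affine space fails to be regular exactly on the zero set of its denominator, which is empty or of codimension $1$. So the coefficients are polynomial: $\tilde F\in S(\mathfrak g)$.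

**Step 5. $\tilde F$ is invariant and maps to $z$.** This finishes the proof. Take any $p\in M_0$. Both $\tilde F$ and $\hat z_p$ lie in $\hat A_p$ and agree after inverting $\Delta$, so $\tilde F=\hat z_p$ in $\hat A_p$. As $S(\mathfrak g)\hookrightarrow\hat A_p$, we get $\{y,\tilde F\}=0$ for all $y\in\mathfrak g$; as $R\hookrightarrow\hat R_p$ and $\hat z_p\equiv z$ mod $\hat I$, the image of $\tilde F$ in $R$ is $z$. So $z$ is the image of $\tilde F\in S(\mathfrak g)^{\mathfrak g}$. This proves Theorem 2, and with Section 5 it proves Theorem 1: the guess (1) holds for every basic classical Lie superalgebra $\mathfrak g$ and every nilpotent $e\in\mathfrak g_{\bar0}$. $\blacksquare$
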